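\title{The order of cubic arc-transitive $k$-circulants for odd $k$}

\begin{abstract}
A graph is a $k$-circulant if its automorphism group contains a cyclic semiregular subgroup with $k$ orbits on the vertices. We prove that for odd $k$ a connected cubic arc-transitive $k$-circulant has at most $6k^2$ vertices, which is a conjecture of Giudici, Kov\'acs, Li and Verret, and that this bound is attained for every odd $k$. If the cyclic group, of order $n$, lies in a solvable arc-transitive group, then $n$ divides $6k$, or $n$ divides $4k$ and the graph is a regular cover of $K_4$; otherwise $n<6k$. The proof treats one prime at a time. Odd primes are controlled by a transfer computation, and the prime $2$ by the fact that the cyclic group contains the full $2$-part of the number of vertices. The nonsolvable case uses the classification of finite simple groups.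
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite, simple and connected. A permutation group is \emph{semiregular} if its only element fixing a point is the identity; all its orbits then have length equal to the order of the group. For an integer $k\ge1$, a graph is a \emph{$k$-circulant} if its automorphism group contains a cyclic semiregular subgroup with $k$ orbits on the vertices. A graph is \emph{cubic} if every vertex has degree $3$, and \emph{arc-transitive} if its automorphism group is transitive on \emph{arcs}, that is, on ordered pairs of adjacent vertices.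

If the cyclic group has order $n$, the graph has $kn$ vertices. Taking the trivial group, every graph on $N$ vertices is an $N$-circulant, so being a $k$-circulant is a restriction only when $k$ is small compared with the order, and it is natural to ask whether $k$ bounds the order of a cubic arc-transitive $k$-circulant. For $k=1$ it does: the only such graphs are $K_4$ and $K_{3,3}$ (Lemma~\ref{lem:circ}). For $k=2$ it does not (Example~\ref{ex:two}). The conjecture posed in \cite{GKLV} is that for odd $k$ the order is at most $6k^2$, the value that $K_{3,3}$ attains for $k=1$. We prove it.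

\begin{theorem}\label{thm:main}
Let $k$ be odd and let $\Gamma$ be a cubic arc-transitive $k$-circulant with vertex set $V$. Then $|V|\le 6k^2$.
\end{theorem}

For a group $L$ of automorphisms of $\Gamma$, the \emph{quotient graph} $\Gamma_L$ has as vertices the $L$-orbits, two distinct orbits being adjacent if some edge of $\Gamma$ joins them. We call $\Gamma$ a \emph{regular cover} of a graph $\Sigma$ if there is a semiregular group $L\le\operatorname{Aut}\Gamma$ with $\Gamma_L\cong\Sigma$ such that the quotient map sends the neighbors of each vertex bijectively onto the neighbors of its image.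

\begin{theorem}\label{thm:fine}
\begin{enumerate}
\item[(a)] For every odd $k$ there is a cubic arc-transitive $k$-circulant of order exactly $6k^2$.
\item[(b)] In Theorem~\ref{thm:main}, let $C$ be the cyclic semiregular group with $k$ orbits and let $n=|C|$, so that $|V|=kn$. If some solvable arc-transitive subgroup of $\operatorname{Aut}\Gamma$ contains $C$, then either $n\mid 6k$, or $n\mid 4k$ and $\Gamma$ is a regular cover of $K_4$. If there is no such subgroup, then $n<6k$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the inequality $n\le 6k$, so it follows from Theorem~\ref{thm:fine}(b). A third form of the inequality, $n^2\le 6|V|$, explains why a quadratic bound is the one to expect. Let $G$ be an arc-transitive group containing $C$, let $p\ge5$ be a prime, and let $C_p$ be the Sylow $p$-subgroup of $C$. Vertex stabilizers in $G$ are $\{2,3\}$-groups, so $|G|$ and $|V|$ have the same $p$-part $|G|_p$, and the $p$-local form of the inequality reads $|C_p|^2\le|G|_p$. Suppose for simplicity that $C_p$ lies in a normal $p$-subgroup $P$ of $G$. If $C_p$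 contains no nontrivial normal subgroup of $G$, then $C_p$ meets some conjugate $C_p^g\le P$ trivially, and $|C_p|^2=|C_pC_p^g|\le|P|$. If $C_p$ does contain a normal subgroup $X\ne1$ of $G$, then the centralizer $N$ of $X$ contains $C$ and $G/N$ is abelian. For odd $k$ this forces $N$ to be transitive on vertices, and then $N$ has no quotient of order $p$; so the transfer homomorphism $N\to C_p$ is trivial, and an explicit formula for it gives $|C_p|^2\le|N|_p$ again. The whole proof is a refinement of this dichotomy.

The parity of $k$ is used in three ways. A normal subgroup containing $C$ cannot have exactly two orbits (Lemma~\ref{lem:zero}). The Sylow $2$-subgroup $C_2$ has order equal to the full $2$-part of $|V|$, which makes it almost fill the Sylow $2$-subgroups of semiregular normal subgroups (Lemma~\ref{lem:index}). And a generator of $C_2$ is an odd permutation of the vertices (Lemma~\ref{lem:parity}).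

Section~\ref{sec:examples} contains the examples and the proof of Theorem~\ref{thm:fine}(a). Sections~\ref{sec:normal} and~\ref{sec:transfer} develop the tools, and Section~\ref{sec:solv} settles solvable groups. In Sections~\ref{sec:nonsolv}--\ref{sec:caseA} the group is nonsolvable. There the transfer no longer bounds the contribution of an odd prime by $1$ but by the exponent of a Schur multiplier, and one is left with comparing element orders in a simple group $T$ with $|T|$. The classification of finite simple groups, with the known orders, outer automorphism groups, Schur multipliers and ATLAS data, is used only in these sections, together with a theorem of Vdovin~\cite{Vdovin} on abelian subgroups of simple groups.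

\section{Circulants and honeycomb quotients}\label{sec:examples}

Suppose that a group $X$ of automorphisms of a cubic graph $\Gamma$ is regular (transitive and semiregular) on vertices. Fix a vertex $v$ and let $S=\{s\in X: v^s\text{ is adjacent to }v\}$. Then $|S|=3$, $S=S^{-1}$, the vertices $v^g$ and $v^h$ are adjacent exactly when $gh^{-1}\in S$, and $S$ generates $X$ because $\Gamma$ is connected. We write $\Gamma=\operatorname{Cay}(X,S)$. Since $|S|$ is odd, $S$ contains an involution.

\begin{lemma}\label{lem:circ}
A cubic arc-transitive graph with a regular cyclic group of automorphisms is $K_4$ or $K_{3,3}$. In particular, if the cyclic group is a $2$-group, then it has order $4$ and the graph is $K_4$.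
\end{lemma}

\begin{proof}
The graph is $\operatorname{Cay}(\mathbb Z_{2m},\{s,-s,m\})$ with $2s\ne0$, because $m$ is the only involution of $\mathbb Z_{2m}$. A $4$-cycle corresponds to a cyclic sequence of four elements of $\{s,-s,m\}$ with sum $0$ in which no two cyclically consecutive terms are opposite. If $m$ does not occur, all terms are equal and $4s=0$. If $m$ occurs once, the other three terms are equal and $3s=m$. If $m$ occurs twice, the sequence is $m,a,m,b$ with $a+b=0$, since $\pm2s\neq0$.

If $4s=0$, then $2s=m$, so $s$ generates the group, $2m=4$, and the graph is $K_4$. If $3s=m$, then again $s$ generates the group, $6s=0$ gives $2m=6$, and the graph is $\operatorname{Cay}(\mathbb Z_6,\{1,3,5\})=K_{3,3}$. Otherwise the $4$-cycles are the cycles $z,\,z+m,\,z+m+s,\,z+s$. An edge $\{z,z+m\}$ lies in two of them and an edge $\{z,z+s\}$ in one, so the graph is not edge-transitive.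
\end{proof}

The remaining examples are quotients of the hexagonal tiling of the plane. Let $\omega=e^{2\pi i/3}$ and $S=\{0,1,1+\omega\}$. For a nonzero proper ideal $I$ of $\mathbb Z[\omega]$ let $\Lambda=\mathbb Z[\omega]/I$, a finite ring, and let $\Gamma(I)$ be the graph with vertices $(a,i)$, $a\in\Lambda$, $i\in\{0,1\}$, and edges
\[
(a,0)\sim(a+s,1)\qquad(a\in\Lambda,\ s\in S).
\]
The set $S$ is an equilateral triangle in $\mathbb C$. If one performs the construction with $\mathbb Z[\omega]$ in place of $\Lambda$, draws $(b,1)$ at the point $b$ and $(a,0)$ at the center of the triangle $a+S$, one obtains the honeycomb; $\Gamma(I)$ is its quotient by the lattice $I$.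

\begin{lemma}\label{lem:honey}
The graph $\Gamma(I)$ is a connected simple cubic arc-transitive graph of order $2|\Lambda|$.
\end{lemma}

\begin{proof}
The differences of distinct elements of $S$ are, up to sign, $1$, $\omega$ and $1+\omega=-\omega^2$. These are units, hence nonzero in $\Lambda$, so $S$ has three distinct elements in $\Lambda$ and the graph is simple and cubic. Paths of length $2$ join $(a,0)$ to $(a+s-s',0)$, and $1,\omega$ generate $\Lambda$ additively, so the graph is connected. Consider the maps
\begin{align*}
\tau_b&:(a,i)\mapsto(a+b,i) \qquad (b\in\Lambda),\\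
\sigma&:(a,0)\mapsto(\omega a,0),\quad (a,1)\mapsto(\omega a+1,1),\\
\iota&:(a,0)\mapsto(-a,1),\quad (a,1)\mapsto(-a,0).
\end{align*}
The translations $\tau_b$ preserve edges. The map $\sigma$ does so because $\omega S+1=\{1,1+\omega,1+\omega+\omega^2\}=S$; it fixes $(0,0)$ and permutes its neighbors cyclically, $(0,1)\mapsto(1,1)\mapsto(1+\omega,1)\mapsto(0,1)$. The map $\iota$ sends the edge $(a,0)\sim(a+s,1)$ to the pair $(-a,1)$, $(-a-s,0)$, which is an edge. Translations and $\iota$ generate a vertex-transitive group, and with $\sigma$ the group is arc-transitive.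
\end{proof}

\begin{example}\label{ex:two}
Let $m\ge1$ and $I=(\omega-m)$. Then $\Lambda=\mathbb Z[t]/(t^2+t+1,\,t-m)\cong\mathbb Z/(m^2+m+1)$ is additively cyclic, so the translations form a cyclic semiregular group with two orbits. Thus $\Gamma(I)$ is a cubic arc-transitive $2$-circulant of order $2(m^2+m+1)$, and no bound in terms of $k$ holds for $k=2$.
\end{example}

For odd $k$ the cyclic group cannot preserve the two sides of the bipartite graph $\Gamma(I)$, since it would then have equally many orbits on each side. So we look for a generator $g$ that interchanges the sides and whose square is a translation $\tau_b$ of large order; $g$ must centralize $\tau_b$. The side-changing maps $\tau_c\sigma^j\iota$ are of no use: they conjugate $\tau_b$ to $\tau_{-\omega^jb}$, and $b=-\omega^jb$ forces $2b=0$ for $j=0$ and $b=0$ for $j=1,2$. A glide reflection, built on complex conjugation, centralizes all translations by integers. It exists when $I$ is closed under conjugation.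

\begin{proof}[Proof of Theorem~\ref{thm:fine}(a)]
Let $\lambda=1-\omega$ and $I=(k\lambda)$. Then $|\Lambda|=|k\lambda|^2=3k^2$, so $\Gamma(I)$ is cubic and arc-transitive of order $6k^2$ by Lemma~\ref{lem:honey}. Since $\bar\lambda=1-\omega^2=(1+\omega)\lambda$ and $1+\omega$ is a unit, complex conjugation preserves $I$ and acts on $\Lambda$. Define
\[
g:(a,0)\mapsto(\bar a+1,1),\qquad (a,1)\mapsto(\bar a,0).
\]
The edge $(a,0)\sim(a+s,1)$ is sent to the pair $(\bar a+1,1)$, $(\bar a+\bar s,0)$, in which the difference of first coordinates is $1-\bar s$. As $\overline{1+\omega}=1+\omega^2=-\omega$, we have $1-\bar S=1-\{0,1,-\omega\}=S$, so $g$ is an automorphism. Applying $g$ twice gives $(a,0)\mapsto(\bar a+1,1)\mapsto(a+1,0)$ and $(a,1)\mapsto(\bar a,0)\mapsto(a+1,1)$, so $g^2=\tau_1$.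

An integer $m$ lies in $(k\lambda)$ if and only if $m/k\in\lambda\mathbb Z[\omega]$. Since $\mathbb Z[\omega]\cap\mathbb Q=\mathbb Z$, this means that $m/k$ is an integer divisible by $\lambda$. An integer divisible by $\lambda$ has norm divisible by $3$ and so is divisible by $3$; conversely $3=-\omega^2\lambda^2$. Hence $m\in I$ if and only if $3k\mid m$, and $\tau_1$ has order $3k$. Odd powers of $g$ interchange the two sides and even powers are translations, so $\langle g\rangle$ is semiregular of order $6k$, with $6k^2/6k=k$ orbits.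
\end{proof}

In these graphs $n=6k$ and $|V|=6k^2$. Writing $m_p$ for the $p$-part of an integer $m$, we have $n_p^2=|V|_p$ for $p\ge5$, $n_3^2=3|V|_3$ and $n_2^2=2|V|_2$. The factor $6$ in Theorem~\ref{thm:main} is the product of these two excesses.

\section{Normal subgroups of arc-transitive groups}\label{sec:normal}

\subsection{Notation and facts about finite groups}
For a finite group $X$ and a prime $p$, $O_p(X)$ and $O_{p'}(X)$ are the largest normal $p$-subgroup and the largest normal subgroup of order prime to $p$. The \emph{core} $\operatorname{core}_X(A)$ of a subgroup $A$ is the largest normal subgroup of $X$ contained in $A$. A \emph{$p$-quotient} is a quotient group of order $p$. For a $p$-group $P$ with Frattini subgroup $\Phi(P)$, the \emph{rank} of $P$ is the dimension of $P/\Phi(P)$ over $\mathbb F_p$. For a nontrivial cyclic $p$-group $D$, $\Omega_1(D)$ is its subgroup of order $p$; it lies in every nontrivial subgroup of $D$. We write $D_{12}=S_3\times\mathbb Z_2$. The following facts are standard.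

\begin{enumerate}
\item[(G1)] If $D$ is a nontrivial cyclic $p$-group, then $\operatorname{Aut}(D)$ is abelian, and the automorphisms centralizing $\Omega_1(D)$, the power maps with exponent $\equiv1\pmod p$, form a $p$-group.
\item[(G2)] If $P$ is a $p$-group, the automorphisms of $P$ acting trivially on $P/\Phi(P)$ form a $p$-group.
\item[(G3)] In a solvable group the Fitting subgroup $\prod_pO_p(X)$ contains its centralizer.
\item[(G4)] (Burnside's transfer theorem.) If a Sylow $p$-subgroup is central in its normalizer, it has a normal complement. This applies to cyclic Sylow $2$-subgroups, so by the Feit--Thompson theorem a group with cyclic Sylow $2$-subgroups is solvable. In particular a Sylow $2$-subgroup of a nonabelian simple group is noncyclic, hence of order at least $4$.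
\item[(G5)] The group $GL(3,2)\cong PSL(2,7)$ is simple of order $168$, its $2$-elements have order at most $4$, and by Dickson's list of subgroups every proper subgroup lies in a subgroup $S_4$ or in a Frobenius group $7{:}3$ of order $21$. Hence its solvable subgroups $J$ with $O_2(J)=1$ are $1$, $\mathbb Z_3$, $S_3$, $\mathbb Z_7$ and $7{:}3$.
\end{enumerate}

\begin{lemma}\label{lem:linear}
Let $X$ be a solvable group with $O_{p'}(X)=1$, and let $P=O_p(X)$ have rank $r$. Then $C_X(P)\le P$, $O_p(X/P)=1$, and $X/P$ acts faithfully on $P/\Phi(P)$, so it embeds in $GL(r,p)$.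
\end{lemma}

\begin{proof}
The Fitting subgroup is $P$, so (G3) gives the first claim; the second holds by definition of $O_p$. The kernel $K$ of $X$ on the abelian group $P/\Phi(P)$ contains $P$. By (G2), $K/C_K(P)$ is a $p$-group, and $C_K(P)\le P$. So $K$ is a normal $p$-subgroup and $K=P$.
\end{proof}

\subsection{Stabilizers and quotients}
In this subsection $H$ is a group of automorphisms of a cubic graph $\Sigma$, transitive on arcs, and $v$ is a vertex with set of neighbors $\Sigma(v)$.

\begin{theorem}[Tutte; Djokovi\'c--Miller]\label{thm:stab}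
The stabilizer $H_v$ is one of $\mathbb Z_3$, $S_3$, $D_{12}$, $S_4$, $S_4\times\mathbb Z_2$.
\end{theorem}

Thus $|H_v|_3=3$, $|H_v|_2\le16$, cyclic $2$-subgroups of $H_v$ have order at most $4$, and $H_v$ contains $S_3$ if its order is even. Since $H_v\neq1$ and a transitive abelian permutation group is regular, $H$ is not abelian.

\begin{theorem}[Lorimer]\label{thm:lorimer}
If $L\trianglelefteq H$ has at least three orbits on vertices, then $L$ is semiregular, $\Sigma_L$ is cubic, and $H/L$ acts faithfully and arc-transitively on $\Sigma_L$ with vertex stabilizers isomorphic to $H_v$.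
\end{theorem}

In this situation $\Sigma$ is a regular cover of $\Sigma_L$, and $\Sigma_L$, being cubic, has even order at least $4$. Normal subgroups with at least three orbits can therefore be factored out. The next lemma describes the others.

\begin{lemma}\label{lem:few}
Let $L\trianglelefteq H$.
\begin{enumerate}
\item[(a)] If $L$ has $t\le2$ orbits, then $H_vL$ is the stabilizer of the orbit $v^L$, it has index $t$ in $H$, $|H:L|=t\,|H_v:L_v|$, and $H/L$ is solvable.
\item[(b)] If $L_v\ne1$, then $L_v$ is transitive on $\Sigma(v)$, so $3$ divides $|L_v|$, and $L$ has $t\le2$ orbits. Either $L_v=H_v$, or $(L_v,H_v)$ is one of $(\mathbb Z_3,S_3)$, $(\mathbb Z_3,D_{12})$, $(S_3,D_{12})$, $(S_4,S_4\times\mathbb Z_2)$. Moreover $H/L$ is a $2$-group and its cyclic subgroups have order at most $2t$.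
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element fixing the orbit $v^L$ moves $v$ to a point of $v^L$, so lies in $H_vL$. As $H$ permutes the $t$ orbits transitively, $|H:H_vL|=t$, and $H_vL/L\cong H_v/L_v$ is solvable of index at most $2$ in $H/L$.

(b) The stabilizers $L_u$ are conjugate in $H$. If $L_v$ fixed $\Sigma(v)$ pointwise, the same would hold at every vertex, so $L_u=L_w$ for adjacent $u,w$, and by connectedness $L_v$ would fix every vertex. Hence $L_v$ induces on $\Sigma(v)$ a nontrivial normal subgroup of a transitive group of degree $3$, which is transitive. By Theorem~\ref{thm:lorimer}, $L$ has at most two orbits.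

We claim that $L_v$ is not $\mathbb Z_6$, $A_4$ or $A_4\times\mathbb Z_2$. In these groups the Sylow $2$-subgroup is normal and nontrivial. For an edge $uv$, the group $L_{uv}$ has index $3$ in $L_u$ and in $L_v$, so it would be normal in $K=\langle L_u,L_v\rangle$. Now $K$ is transitive on edges: if $\{u,v\}^g$ with $g\in K$ has an end $w$, then $L_w$ is $L_u^g$ or $L_v^g$, so $L_w\le K$, and all edges at $w$ lie in the $K$-orbit of $uv$; connectedness finishes the argument. So the normal subgroup $L_{uv}\ne1$ of $K$, which fixes both ends of one edge, fixes both ends of every edge, a contradiction.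

The proper normal subgroups of order divisible by $3$ in the groups of Theorem~\ref{thm:stab} are $\mathbb Z_3$ in $S_3$; $\mathbb Z_3$, $\mathbb Z_6$, $S_3$ in $D_{12}$; $A_4$ in $S_4$; and $A_4$, $A_4\times\mathbb Z_2$, $S_4$ in $S_4\times\mathbb Z_2$. Removing the excluded ones gives the list. In each case $H_v/L_v$ is an elementary abelian $2$-group, and by (a) it is isomorphic to a subgroup of index $t$ in $H/L$. A cyclic subgroup of $H/L$ meets this subgroup in at most $2$ elements and with index at most $t$.
\end{proof}

\subsection{Consequences of the parity of $k$}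
From now on the following notation is fixed: $k$ is odd, $\Gamma$ is a cubic arc-transitive graph with vertex set $V$, $C\le\operatorname{Aut}\Gamma$ is cyclic and semiregular of order $n$ with $k$ orbits, $C_p$ is the Sylow $p$-subgroup of $C$, and $G$ is an arc-transitive subgroup of $\operatorname{Aut}\Gamma$ containing $C$. For $M\trianglelefteq G$ we write $V_M$ for the vertex set of $\Gamma_M$; when $M$ has at least three orbits, $|V|=|M||V_M|$, and we denote the vertex $v^M$ of $\Gamma_M$ again by $v$. Since $|V|=kn$ is even and $k$ is odd,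
\begin{equation}\label{eq:n2}
|C_2|=n_2=|V|_2\ge2 .
\end{equation}
Put $\rho=n^2/|V|=n/k$. We must show that $\rho\le6$.

Centralizers of cyclic normal sections are normal subgroups with abelian quotient, and the ones we meet contain $C$. The next lemma says that such subgroups have almost no odd quotients.

\begin{lemma}\label{lem:zero}
\begin{enumerate}
\item[(a)] If $L\trianglelefteq G$ is regular on $V$, then $L/L'$ is an elementary abelian $2$-group.
\end{enumerate}
Let $\widehat N\trianglelefteq G$ with $C\le\widehat N$ and $G/\widehat N$ abelian, and let $p$ be an odd prime.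
\begin{enumerate}
\item[(b)] $\widehat N$ is transitive on $V$, and it is either regular or arc-transitive.
\item[(c)] If $\widehat N$ has a $p$-quotient, then $p=3$, $\widehat N_v=\mathbb Z_3$, and the Sylow $3$-subgroup of $\widehat N/\widehat N'$ is generated by the image of $\widehat N_v$.
\item[(d)] If $G$ is nonsolvable, then $\widehat N$ has no $p$-quotient.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\Gamma=\operatorname{Cay}(L,S)$. For $h\in G_v$ and $s\in S$ we have $v^{h^{-1}sh}=(v^s)^h$, so $G_v$ is transitive on $S$ by conjugation. As $S$ contains an involution, $L$ is generated by involutions.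

(b) The $t$ orbits of $\widehat N$ have length $kn/t$ and are unions of $C$-orbits of length $n$, so $t$ divides $k$ and is odd. If $t\ge3$, then by Theorem~\ref{thm:lorimer} the abelian group $G/\widehat N$ is arc-transitive on a cubic graph, which is impossible. So $t=1$. If $\widehat N_v\ne1$, then $\widehat N$ is arc-transitive by Lemma~\ref{lem:few}(b).

(c) By (a) and (b), $\widehat N$ is arc-transitive. Some element of $\widehat N$ interchanges $v$ with a neighbor, and a suitable odd power $g$ of it is a $2$-element with the same property. Let $K=\langle\widehat N_v,g\rangle$. The neighbors of $v^y$, for $y\in K$, are the vertices $v^{ghy}$ with $h\in\widehat N_v$, so $v^K=V$ by connectedness and $K=\widehat N$. Hence the odd part of $\widehat N/\widehat N'$ is generated by the image of $\widehat N_v$. Among the groups of Theorem~\ref{thm:stab}, only $\mathbb Z_3$ has an abelianization that is not a $2$-group.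

(d) Suppose $N_0\trianglelefteq\widehat N$ has index $p$. By (c), $p=3$ and $|\widehat N|=3|V|$, so $|N_0|=|V|$. The $2$-group $C_2$ lies in $N_0$, and by \eqref{eq:n2} it is a cyclic Sylow $2$-subgroup of $N_0$. By (G4), $N_0$ is solvable, hence so are $\widehat N$ and $G$.
\end{proof}

The next lemma exploits \eqref{eq:n2}. A cyclic $2$-group as large as $|V|_2$ cannot lie mostly outside a semiregular normal subgroup $L$: modulo $L$ there are few orbits left to move, and what fixes an orbit embeds in $G_v$.

\begin{lemma}\label{lem:index}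
Let $M\trianglelefteq G$ have at least three orbits, $H=G/M$ and $Y=C_2M/M$. Then $|Y|\ge|V_M|_2$. Let $L\trianglelefteq H$ be semiregular on $V_M$ with $r$ orbits. Then $G_v$ has a cyclic $2$-subgroup of order at least $|YL/L|/r_2$. Consequently
\[
|YL/L|\le4r_2\qquad\text{and}\qquad \frac{|L|_2}{|Y\cap L|}\le\frac{4\,|V_M|_2}{|Y|}\le 4.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:n2}, $|Y|=|V|_2/|C_2\cap M|\ge|V|_2/|M|_2=|V_M|_2$. The cyclic $2$-group $YL/L$ permutes the $r$ orbits of $L$. Its orbits on this set have $2$-power length, and not all of them can be longer than $r_2$, for then $2r_2$ would divide $r$. So the stabilizer in $YL/L$ of some $L$-orbit $u^L$ has order at least $|YL/L|/r_2$. The stabilizer of $u^L$ in $H/L$ is $H_uL/L\cong H_u\cong G_v$, whose cyclic $2$-subgroups have order at most $4$. Finally $|L|_2/|Y\cap L|=|L|_2|YL/L|/|Y|\le4r_2|L|_2/|Y|$ and $r_2|L|_2=|V_M|_2$.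
\end{proof}

To study the prime $2$ we factor out the largest normal subgroup of odd order.

\begin{lemma}\label{lem:star}
Let $O=O_{2'}(G)$ have at least three orbits, and put $G^*=G/O$, $V^*=V_O$, $Q=O_2(G^*)$. Then $C_2$ embeds in $G^*$, is semiregular on $V^*$, and $|C_2|=|V^*|_2$. If $Q$ has at least three orbits on $V^*$, then $|Q:C_2\cap Q|\le4$ and $Q$ has rank at most $3$, with $|Q:C_2\cap Q|=4$ if the rank is $3$.
\end{lemma}

\begin{proof}
As $|O|$ is odd, $C_2\cap O=1$ and $|V^*|_2=|V|_2$. A $2$-element fixing an $O$-orbit, a set of odd size, fixes a vertex in it; so $C_2$ is semiregular on $V^*$. If $Q$ has at least three orbits it is semiregular, and Lemma~\ref{lem:index} with $M=O$, $L=Q$ bounds the index by $4$. The image of $C_2\cap Q$ in $Q/\Phi(Q)$ has order at most $2$ and index at most $|Q:C_2\cap Q|$.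
\end{proof}

\section{Cores and transfer}\label{sec:transfer}

The method is visible in the smallest case, when an odd prime divides $|V|$ exactly once.

\begin{example}\label{ex:small}
Let $p\ge5$ and $|V|_p=p$, so that $|G|_p=p$. The inequality $n_p^2\le|G|_p$ says that $p\nmid n$. Suppose that $p\mid n$ and that $C_p$ is normal in $G$. Then $N=C_G(C_p)$ is normal, contains $C$, and $G/N\le\operatorname{Aut}(\mathbb Z_p)$ is abelian. By Lemma~\ref{lem:zero}, $N$ has no $p$-quotient. But $C_p$ is a central Sylow $p$-subgroup of $N$, so by (G4) it has a normal complement, of index $p$. This is a contradiction.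

For $k=2$ the argument breaks at the first step. Take $I=(\omega-2)$ in Example~\ref{ex:two}, so $|V|=14$, let $C\cong\mathbb Z_7$ be the translation group and $G=\langle C,\sigma,\iota\rangle$. The maps $\sigma$ and $\iota$ commute modulo $C$ and act on $C$ as multiplication by $2$ and by $-1$, which generate $(\mathbb Z/7)^\times$ as a direct product. So $C_G(C)=C$, a group with two orbits and a $7$-quotient.
\end{example}

In general $C_p$ need not be normal, it need not be a Sylow subgroup, and $p=3$ is exceptional in Lemma~\ref{lem:zero}(c). The first difficulty is met by climbing a chief series: as long as the image of the cyclic group has trivial core, the desired inequality passes from one term to the next.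

\begin{lemma}\label{lem:climb}
Let $B$ be a finite group, $A_0$ a cyclic $p$-subgroup, and $M<L$ normal subgroups of $B$ such that $L/M$ is an abelian minimal normal subgroup of $B/M$. Suppose that $\operatorname{core}_{B/M}(A_0M/M)=1$. If $|A_0\cap M|^2\le|M|_p$, then $|A_0\cap L|^2\le|L|_p$.
\end{lemma}

\begin{proof}
We have $|A_0\cap L|=|A_0\cap M|\cdot|(A_0\cap L)M/M|$, and $(A_0\cap L)M/M$ is a cyclic $p$-subgroup of the elementary abelian group $L/M$, so has order $1$ or $p$. If the order is $p$, then $L/M$ is a $p$-group and $|L/M|\ne p$, since otherwise $L/M$ would be a normal subgroup of $B/M$ inside $A_0M/M$. So $|L/M|\ge p^2$.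
\end{proof}

When the climb stops at a nontrivial core, we need a substitute for Burnside's theorem that applies to a cyclic $p$-subgroup $A$ that is neither Sylow nor central. Recall that for an abelian subgroup $A$ of a finite group $B$ the \emph{transfer} is a homomorphism $\theta:B\to A$ that can be computed as follows. For $h\in B$ let $\langle h\rangle$ act by left multiplication on the set $B/A$ of cosets $gA$; then
\begin{equation}\label{eq:transfer}
\theta(h)=\prod g^{-1}h^{f}g,
\end{equation}
where the product is over the $\langle h\rangle$-orbits, $f$ is the length of the orbit and $gA$ is any coset in it. If $A$ is central, \eqref{eq:transfer} gives $\theta(y)=y^{|B:A|}$ for $y\in A$. The same formula holds under a much weaker hypothesis.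

\begin{lemma}\label{lem:transfer}
Let $p$ be an odd prime, $B$ a finite group, and $A=\langle y\rangle\le B$ a cyclic $p$-subgroup such that
\begin{enumerate}
\item[(U)] $N_B(D)/C_B(D)$ is a $p$-group for every subgroup $1\ne D\le A$.
\end{enumerate}
Let $\theta:B\to A$ be the transfer. Let $h\in B$ be a $p$-element, let $p^i$ be the minimal length of an $\langle h\rangle$-orbit on $B/A$, attained at $g_0A$, and let $s=g_0^{-1}h^{p^i}g_0\in A$. Then $p^i$ divides $|B:A|$ and $\theta(h)=s^{|B:A|/p^i}$. In particular $\theta(y)=y^{|B:A|}$. Condition \textup{(U)} holds whenever $A\neq1$ and $\Omega_1(A)$ is central in $B$.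
\end{lemma}

\begin{proof}
The last sentence follows from (G1). Conjugate elements have the same transfer and the same orbit lengths, so we may replace $h$ by $g_0^{-1}hg_0$ and assume $g_0=1$, $s=h^{p^i}$. For $j\ge i$ put $s_j=h^{p^j}=s^{p^{j-i}}\in A$, $D_j=\langle s_j\rangle$ and $N_j=N_B(D_j)$. Then $A\le N_i\le N_{i+1}\le\cdots$. A coset $gA$ lies in an orbit of length at most $p^j$ if and only if $g^{-1}s_jg\in A$, and since $A$ has only one subgroup of order $|D_j|$, this holds if and only if $g\in N_j$. So the orbits of length exactly $p^j$ consist of the cosets in $N_j\setminus N_{j-1}$ for $j>i$, and of the cosets in $N_i$ for $j=i$. Let $m_j$ be the number of these orbits. We claim that together they contribute $s_j^{m_j}$ to \eqref{eq:transfer}.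

If $D_j=1$ there is nothing to prove. Let $|D_j|=p^\beta>1$, and for $g\in N_j$ write $g^{-1}s_jg=s_j^{u(g)}$. Then $u:N_j\to(\mathbb Z/p^\beta)^\times$ is a homomorphism that is trivial on $A$ and on $h$; so $u$ is defined on cosets $gA$ and is constant on $\langle h\rangle$-orbits. By (U) the image $U$ of $u$ is a $p$-group. Let $U'=u(N_{j-1})$ if $j>i$. Each value in $U$ is taken on the same number of cosets in $N_j$, and each value in $U'$ is taken on the same number of cosets in $N_{j-1}$. Hence the number $m(w)$ of orbits of length exactly $p^j$ on which $u$ has the value $w$ equals a constant $m'$ for $w\in U'$ and a constant $m''$ for $w\in U\setminus U'$; for $j=i$ it is constant on $U$.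

A $p$-subgroup of $(\mathbb Z/p^\beta)^\times$ has the form $\{1+p^tz: 0\le z<p^{\beta-t}\}$ with $1\le t\le\beta$. The sum of its elements is $p^{\beta-t}+p^\beta(p^{\beta-t}-1)/2$, which is congruent modulo $p^\beta$ to its order $p^{\beta-t}$ because $p$ is odd. Therefore
\[
\sum_{w\in U}m(w)\,w=m''\sum_{w\in U}w+(m'-m'')\sum_{w\in U'}w\equiv m''|U|+(m'-m'')|U'|=m_j \pmod{p^\beta},
\]
with the second terms omitted for $j=i$. This proves the claim. Since $\sum_{j\ge i}p^jm_j=|B:A|$, we get $p^i\mid|B:A|$ and $\theta(h)=s^{\sum_jp^{j-i}m_j}=s^{|B:A|/p^i}$. For $h=y$ take $i=0$ and $g_0=1$.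
\end{proof}

Both hypotheses are needed. If $A=\langle y\rangle$ has index $2$ in $B$ and an element outside $A$ inverts $y$, then $\theta(y)=y\,y^{-1}=1$, while $y^{|B:A|}=y^2$. For $B=S_3$ this violates the conclusion, and (U) fails. For $B=Q_8$ it violates the conclusion although (U) holds; this is why the prime $2$ needs separate arguments throughout.

\begin{lemma}\label{lem:core}
Let $M\trianglelefteq G$ have at least three orbits, let $H=G/M$, let $p$ be odd and $A=C_pM/M$. If $\operatorname{core}_H(A)\ne1$, then $|A|^2\le|H|_p$.
\end{lemma}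

\begin{proof}
Let $X=\operatorname{core}_H(A)$ and $N=C_H(X)$, with preimage $\widehat N$ in $G$. The cyclic group $CM/M$ contains $X$, so $C\le\widehat N$, and $G/\widehat N\cong H/N\le\operatorname{Aut}(X)$ is abelian. Thus Lemma~\ref{lem:zero} applies to $\widehat N$. As $\Omega_1(A)\le X$ is central in $N$, Lemma~\ref{lem:transfer} gives $\theta(y)=y^{|N:A|}$ for the transfer $\theta:N\to A=\langle y\rangle$. If $\theta$ is trivial, then $|A|$ divides $|N:A|$, so $|A|^2\le|N|_p\le|H|_p$.

Suppose that $\theta$ is nontrivial. Then $N$, and hence $\widehat N$, has a $p$-quotient. By Lemma~\ref{lem:zero}(c), $p=3$, $\widehat N_v=\mathbb Z_3$, and $\theta(N)$ is generated by $\theta(h)$, where $h$ generates $\widehat N_vM/M$; the element $h$ has order $3$ since $M$ is semiregular. If $h$ fixed a coset $gA$, then $g^{-1}\langle h\rangle g=\Omega_1(A)=\Omega_1(X)\trianglelefteq H$, so $\langle h\rangle$ would be a nontrivial normal subgroup of $H$ fixing a vertex of $\Gamma_M$, which is impossible in a faithful transitive action. So all $\langle h\rangle$-orbits on $N/A$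 have length $3$, each contributes $g^{-1}h^3g=1$ to \eqref{eq:transfer}, and $\theta(h)=1$, a contradiction.
\end{proof}

\section{Solvable groups}\label{sec:solv}

\begin{proposition}\label{prop:solv}
Let $G$ be solvable. Then
\begin{enumerate}
\item[(a)] $n_p\mid k_p$ for every prime $p\ge5$;
\item[(b)] $n_3\mid 3k_3$;
\item[(c)] either $n_2=2$, or $n_2=4$, $\Gamma$ is a regular cover of $K_4$, and $n_3\mid k_3$.
\end{enumerate}
Hence $n\mid6k$, or $n\mid4k$ and $\Gamma$ is a regular cover of $K_4$.
\end{proposition}

Since $|G|=|V||G_v|$ and $|V|_p=k_pn_p$, we have $|G|_p=k_pn_p$ for $p\ge5$ and $|G|_3=3k_3n_3$. So (a) and (b) both assert that $n_p^2\le|G|_p$. Throughout this section $G$ is solvable, so minimal normal subgroups of its quotients are elementary abelian.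

\subsection{Primes $p\ge5$}

\begin{proof}[Proof of Proposition~\ref{prop:solv}(a)]
Let $M$ be maximal among the normal subgroups of $G$ that have at least three orbits and satisfy $|C_p\cap M|^2\le|M|_p$; the trivial group is one of them. Put $H=G/M$ and $A=C_pM/M$, so $n_p=|C_p\cap M||A|$. If $\operatorname{core}_H(A)\ne1$, Lemma~\ref{lem:core} gives $n_p^2\le|M|_p|H|_p=|G|_p$.

Let $\operatorname{core}_H(A)=1$ and let $L/M$ be a minimal normal subgroup of $H$, a $q$-group for some prime $q$. By Lemma~\ref{lem:climb}, $|C_p\cap L|^2\le|L|_p$, so by maximality $L$ has at most two orbits, and $|V_M|$ is a power of $q$ or twice a power of $q$. If $q\ne p$, then $p$ does not divide $|H|=|V_M||G_v|$, so $A=1$ and $n_p^2\le|M|_p$. If $q=p$, then $L/M$ is semiregular on $V_M$, as stabilizers are $\{2,3\}$-groups, and it has two orbits, as $|V_M|$ is even. So $|L/M|=|H|_p$, $C_p\le L$, and $n_p^2\le|L|_p=|G|_p$.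
\end{proof}

\subsection{The prime $3$}
For $p=3$ the last step fails, because a normal $3$-subgroup with two orbits need not be a Sylow subgroup. The same argument then gives the bound only up to a factor $3$. We prove this weaker bound for all quotients of $G$, and recover the lost factor inside the largest normal $3$-subgroup.

\begin{lemma}\label{lem:weak3}
If $M_0\trianglelefteq G$ has at least three orbits, then $|C_3M_0/M_0|^2\le3\,|G/M_0|_3$.
\end{lemma}

\begin{proof}
Let $A_0=C_3M_0/M_0$. Choose $M\ge M_0$ maximal among the normal subgroups of $G$ with at least three orbits and $|A_0\cap M/M_0|^2\le|M/M_0|_3$. Put $H=G/M$ and $A=C_3M/M$. Since $|A_0|=|A_0\cap M/M_0|\,|A|$, it suffices to show $|A|^2\le3|H|_3$. If $\operatorname{core}_H(A)\ne1$ this follows from Lemma~\ref{lem:core}. Otherwise, by Lemma~\ref{lem:climb} in $G/M_0$ and maximality, a minimal normal subgroup $K$ of $H$, a $q$-group, has at most two orbits on $V_M$.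

If $q\ne3$, then $3\nmid|V_M|$, so $|H|_3=3$ and $|A|^2\le9=3|H|_3$. Let $q=3$. Then $|H:K|_3\le3$ by Lemma~\ref{lem:few}(a), and $|A\cap K|\le3$. If $A\cap K=1$, then $|A|\le3$ and $|A|\le|H|_3$. If $|A\cap K|=3$, then $|K|\ge9$ because the core of $A$ is trivial, and either $|A|=3$, or $|A|=9$, $|H:K|_3=3$ and $|H|_3\ge27$. In each case $|A|^2\le3|H|_3$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:solv}(b)]
Let $F=O_{3'}(G)$. If $F$ has at most two orbits, then $3\nmid|V|$ and $n_3=1$. So let $F$ have at least three orbits and put $\widetilde G=G/F$, acting on $V_F$. Then $O_{3'}(\widetilde G)=1$, so $P=O_3(\widetilde G)\ne1$ and Lemma~\ref{lem:linear} applies. We identify $C_3$ with its image in $\widetilde G$ and show $n_3^2\le|\widetilde G|_3=|G|_3$. If $\operatorname{core}_{\widetilde G}(C_3)\ne1$ this is Lemma~\ref{lem:core}, so let the core be trivial.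

Let $D=C_3\cap P$. There is $g\in\widetilde G$ with $D\cap D^g=1$: if $D\ne1$, take $g$ not normalizing $\Omega_1(D)=\Omega_1(C_3)$. Hence $|P|\ge|DD^g|=|D|^2$. If $C_3\le P$ we are done, so let $C_3\not\le P$.

\emph{Claim: $|P|\ne|D|^2$.} Suppose $|P|=|D|^2$. Then $D\ne1$, and $P=DD^g$ is generated by two elements and is not cyclic, since $\Omega_1(D)\ne\Omega_1(D^g)$. So $P$ has rank $2$, and $U=\widetilde G/P$ is a subgroup of $GL(2,3)$ with $O_3(U)=1$ and, since $C_3\not\le P$, of order divisible by $3$. The group $GL(2,3)$ has order $48$ and four Sylow $3$-subgroups, of order $3$, which generate $SL(2,3)$. A Sylow $3$-subgroup of $U$ is not normal, so $U$ contains all four, and $U$ is $SL(2,3)$ or $GL(2,3)$. We use the following facts: $SL(2,3)$ has Sylow $2$-subgroup $Q_8$ and $-1$ is its only involution; a subgroup of index $2$ in $U$ contains all elements of order $3$, so it exists only for $U=GL(2,3)$ and equals $SL(2,3)$. By Lemma~\ref{lem:index} with $M=F$, and since $|P|$ is odd, the image $Y$ of $C_2$ in $U$ is a cyclic $2$-group with $|Y|\ge|V_F|_2$.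

Suppose first that $P$ has at least three orbits on $V_F$. Then $U$ is faithful and arc-transitive on a cubic graph $\Sigma$ of order $m=|U|/|G_v|\ge4$, and $m_2=|V_F|_2\le|Y|$. For $U=SL(2,3)$ we need $|G_v|\le6$. Here $G_v=S_3$ is impossible because $S_3$ has three involutions, and $|G_v|=3$ gives $m=8$, whereas $U$ has no element of order $8$. For $U=GL(2,3)$ we need $|G_v|\le12$. If $|G_v|=3$, then $m=16$, but a Sylow $2$-subgroup of $U$ has order $16$ and contains $Q_8$, so is not cyclic. If $|G_v|=6$, then $m=8$ and $|Y|=8$; the involution of $Y$ is a square, so lies in $SL(2,3)$ and equals $-1$, which is central in the transitive group $U$ and fixes no vertex; so $Y$ is regular on $\Sigma$, contradicting Lemma~\ref{lem:circ}. If $|G_v|=12$, then $\Sigma=K_4$, whose automorphism group has order $24<48$.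

Suppose next that $P$ has at most two orbits. As $|V_F|$ is even and $|P|$ is odd there are two, and $|U|=2|G_v:P_v|$ by Lemma~\ref{lem:few}(a). If $P_v\ne1$, then $3\nmid|U|$, which is false. If $P_v=1$, then $G_v$ is isomorphic to a subgroup of index $2$ in $U$, that is, to $SL(2,3)$; but the only group of order $24$ in Theorem~\ref{thm:stab} is $S_4$, which has more than one involution. The claim is proved.

So $|P|\ge3|D|^2$. Let $B=C_3P/P$. Then $|B|^2\le3|\widetilde G/P|_3$: if $P$ has at least three orbits this is Lemma~\ref{lem:weak3} for the preimage of $P$ in $G$; otherwise $|\widetilde G:P|$ divides $2|G_v|$, so $|B|\le|\widetilde G/P|_3\le3$. Hence $n_3^2=|D|^2|B|^2\le\frac13|P|\cdot3|\widetilde G/P|_3=|\widetilde G|_3$.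
\end{proof}

\subsection{The prime $2$}
The graph $K_4$ shows that $n_2=4$ occurs. With (a) and (b) alone this would give only $n\mid12k$, so in this case the factor $3$ of (b) has to be removed. It can be, because covers of $K_4$ have a regular normal subgroup, and a regular group has order $|V|$ rather than $3|V|$ at the prime $3$.

\begin{proof}[Proof of Proposition~\ref{prop:solv}(c)]
Let $O=O_{2'}(G)$. If $O$ has at most two orbits, then $|V|_2\le2$, so $n_2=2$. Otherwise we use the notation of Lemma~\ref{lem:star}; Lemma~\ref{lem:linear} applies to $G^*$ with $p=2$.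

Suppose that $Q$ has at least three orbits on $V^*$. Then $Q$ has rank at most $3$, so $G^*/Q$ is a solvable subgroup of $GL(3,2)$ with $O_2(G^*/Q)=1$ and is one of the groups in (G5). But $G^*/Q$ is arc-transitive on a cubic graph of even order at least $4$, so it has even order at least $12$. No group in the list has this property.

So $Q$ has at most two orbits, $|V^*|$ is a power of $2$, and $C_2$ is regular on $V^*$ by Lemma~\ref{lem:star}. By Lemma~\ref{lem:circ}, $\Gamma_O=K_4$ and $n_2=4$; thus $\Gamma$ is a regular cover of $K_4$ and $|V|=4|O|$. The group $G/O\le S_4$ has order divisible by $12$ and contains an element of order $4$, so $G/O=S_4$ and $G_v\cong S_3$. It remains to show $n_3^2\le|O|_3$, for $|O|_3=|V|_3=k_3n_3$.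

The image of $C_3$ in $S_4$ centralizes a subgroup $\mathbb Z_4$, which is self-centralizing, so $C_3\le O$. Let $M$ be maximal among the normal subgroups of $G$ contained in $O$ with $|C_3\cap M|^2\le|M|_3$. If $M=O$ we are done. Let $M<O$, $H=G/M$, $A=C_3M/M=\langle y\rangle$. Applying Lemma~\ref{lem:climb} to a minimal normal subgroup of $H$ inside $O/M$, we see from maximality that $X=\operatorname{core}_H(A)\ne1$. Let $\widehat N$ be the preimage of $C_H(X)$ in $G$. It contains $C$ and $G/\widehat N$ is abelian, so it is transitive by Lemma~\ref{lem:zero}(b). The normal subgroup $\widehat NO/O$ of $S_4$ contains an element of order $4$, so equals $S_4$. Therefore $24\,|\widehat N\cap O|=|\widehat N|=4\,|O|\,|\widehat N_v|$, that is, $|\widehat N_v|=6/|O:\widehat N\cap O|$ with $|O:\widehat N\cap O|$ odd. As $S_3$ has no normal subgroup of order $2$, we get $O\le\widehat N$, so $\widehat N=G$ and $X$ is central in $H$.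

Let $L$ be the preimage in $G$ of the Klein four-group of $S_4$. It is normal, transitive, and of order $4|O|=|V|$, hence regular, and it has no $3$-quotient by Lemma~\ref{lem:zero}(a). So the transfer $\theta$ from $B=L/M$ to $A$ is trivial. As $\Omega_1(A)\le X$ is central, Lemma~\ref{lem:transfer} gives $y^{|B:A|}=\theta(y)=1$. Thus $|A|^2\le|B|_3=|O/M|_3$ and $n_3^2=|C_3\cap M|^2|A|^2\le|O|_3$.
\end{proof}

\section{Nonsolvable groups: odd primes and Schur multipliers}\label{sec:nonsolv}

\begin{proposition}\label{prop:nonsolv}
Let $G$ have minimal order among the arc-transitive subgroups of $\operatorname{Aut}\Gamma$ containing $C$. If $G$ is nonsolvable, then $\rho<6$.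
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:fine}(b), assuming Proposition~\ref{prop:nonsolv}]
If some solvable arc-transitive group contains $C$, Proposition~\ref{prop:solv} gives the first claim of Theorem~\ref{thm:fine}(b). If none does, a group $G$ of minimal order is nonsolvable, and $n=\rho k<6k$. In both cases $|V|=kn\le6k^2$.
\end{proof}

The rest of the paper proves Proposition~\ref{prop:nonsolv}, whose hypotheses are in force from now on. Let $R$ be the solvable radical of $G$. By Lemma~\ref{lem:few}(a), $R$ has at least three orbits, since $G/R$ is nonsolvable. Bars denote images in $\bar G=G/R$, which acts on $\Gamma_R$. As $\bar G$ has no nontrivial solvable normal subgroup, its socle is a direct product $\bar N=T_1\times\dots\times T_l$ of nonabelian simple groups. Every nontrivial normal subgroup of $\bar G$ contains a minimal one, so meets $\bar N$ nontrivially; applied to $C_{\bar G}(\bar N)$ this gives $C_{\bar G}(\bar N)=1$ and $\bar G\le\operatorname{Aut}(\bar N)$. For a prime $p$ put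
\[
\gamma_p=\frac{|C_p\cap R|^2}{|R|_p},\qquad \mu=\prod_{p\text{ odd}}\gamma_p .
\]
Since $|V|=|R||V_R|$ and $n=|C\cap R||\bar C|$,
\begin{equation}\label{eq:rho}
\rho=\gamma_2\,\mu\,\frac{|\bar C|^2}{|V_R|}.
\end{equation}
The last factor compares a cyclic subgroup of $\operatorname{Aut}(\bar N)$ with a number close to $|\bar N|$ and will be small. We have to make sure that $\gamma_2$ and $\mu$ do not compensate for this.

Lemma~\ref{lem:core} does not bound $\gamma_p$, because it compares $C_p$ with a Sylow subgroup of all of $G/M$ and not of $R/M$. We therefore apply the transfer inside $R$. Now the transfer may be nontrivial, and it produces a cyclic $p$-section of $R$. This section turns out to be central in a large subgroup $N$ without $p$-quotients, and such a section is bounded by a Schur multiplier.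

Write $H_2(X)=H_2(X,\mathbb Z)$ for the Schur multiplier of a finite group $X$, a finite abelian group, and $H_2(X)_p$ for its Sylow $p$-subgroup. We use these standard facts.
\begin{enumerate}
\item[(H1)] (Five-term sequence.) A central extension $1\to K\to Y\to X\to1$ gives an exact sequence $H_2(X)\to K\to Y/Y'\to X/X'\to1$. If $X_0\le X$, the map $H_2(X_0)\to K$ belonging to the preimage of $X_0$ is the composite $H_2(X_0)\to H_2(X)\to K$. If $Y$ is perfect, $K$ is a quotient of $H_2(X)$.
\item[(H2)] If $X_0\le X$ has index prime to $p$, corestriction $H_2(X_0)_p\to H_2(X)_p$ is onto.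
\item[(H3)] If $T\trianglelefteq X$ is perfect, then $H_2(T)\to H_2(X)\to H_2(X/T)$ is exact in the middle. Indeed, in the Lyndon--Hochschild--Serre spectral sequence the term $H_1(X/T,H_1(T))$ vanishes.
\item[(H4)] $H_2(X_1\times X_2)=H_2(X_1)\times H_2(X_2)$ for perfect $X_1,X_2$, and $H_2(S)=\bigwedge^2S$ for abelian $S$; in particular $H_2(S)=0$ for cyclic $S$.
\end{enumerate}

\begin{lemma}\label{lem:schur}
Let $p$ be odd and $\gamma_p>1$. Then there are a normal subgroup $\bar M\ne1$ of $\bar G$ containing $\bar C$ and a central extension of $\bar M$ by a cyclic $p$-group $K$ with $|K|\ge\gamma_p$ such that the map $H_2(\bar M)\to K$ is onto. Hence $\gamma_p\le\exp H_2(\bar M)_p$.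
\end{lemma}

\begin{proof}
Let $M$ be maximal among the normal subgroups of $G$ contained in $R$ with $|C_p\cap M|^2\le|M|_p$. As $\gamma_p>1$, $M\ne R$. Put $H=G/M$, $\widetilde R=R/M$ and $A=(C_p\cap R)M/M=\langle y\rangle$. By Lemma~\ref{lem:climb}, with $A_0=C_p\cap R$ and a minimal normal subgroup of $H$ inside $\widetilde R$, maximality gives $X=\operatorname{core}_H(A)\ne1$. Let $N=C_H(X)$ and $R_0=\widetilde R\cap N\ge A$, and write $|A|=p^c$, $|R_0:A|_p=p^\alpha$. Then
\[
\gamma_p=\frac{|C_p\cap M|^2|A|^2}{|M|_p|\widetilde R|_p}\le\frac{|A|^2}{|R_0|_p}=p^{c-\alpha},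
\]
so $c>\alpha$. The preimage of $N$ in $G$ contains $C$ and $H/N$ is abelian. By Lemma~\ref{lem:zero}(d), $N$ has no $p$-quotient, and $N$ is nonsolvable since $H$ is.

\emph{The kernel of the transfer.} Since $N$ centralizes $\Omega_1(A)\le X$, Lemma~\ref{lem:transfer} applies to the transfer $\theta:R_0\to A$. Let $W=\ker\theta$. For $h\in R_0$ with $p$-part $h_p$ we have $\theta(h)=\theta(h_p)=s^{|R_0:A|/p^i}$, where $i\le\alpha$ and $|s|=|h_p|/p^i$. The exponent has $p$-part $p^{\alpha-i}$, so $h\in W$ if and only if $|h_p|\le p^\alpha$. This description shows that $W$ is characteristic in $R_0$, hence normal in $N$. The group $K=R_0/W\cong\theta(R_0)$ is a cyclic $p$-group, and $\theta(y)=y^{|R_0:A|}$ has order $p^{c-\alpha}>1$; so $|K|\ge p^{c-\alpha}\ge\gamma_p$.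

\emph{$K$ is central in $N/W$.} Let $g\in N$ and apply Lemma~\ref{lem:transfer} to $y^g=g^{-1}yg\in R_0$: there are $i\le\alpha$ and $r\in R_0$ with $s=r^{-1}(y^g)^{p^i}r\in A$ and $\theta(y^g)=s^{|R_0:A|/p^i}$. The elements $s$ and $y^{p^i}$ of the cyclic group $A$ have the same order $p^{c-i}>1$, so $gr\in N$ normalizes $\langle y^{p^i}\rangle$. As $gr$ centralizes $\Omega_1(A)$, we have $s=y^{p^iu}$ with $u\equiv1\pmod p$, and $\theta(y^g)=y^{u|R_0:A|}=\theta(y)^u$. Thus $(yW)^g=(yW)^u$, and $g$ centralizes $\Omega_1(K)\le\langle yW\rangle$. By (G1), $N$ acts on $K$ as an abelian $p$-group, and since $N$ has no $p$-quotient it acts trivially.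

\emph{Conclusion.} The abelianization of $N/W$ has order prime to $p$, so in (H1) for $1\to K\to N/W\to N/R_0\to1$ the map from $K$ is trivial, and $H_2(N/R_0)\to K$ is onto. Finally $N/R_0\cong N\widetilde R/\widetilde R=:\bar M$ is normal in $H/\widetilde R=\bar G$, contains $\bar C$, and is nontrivial because $N$ is nonsolvable.
\end{proof}

\section{Nonsolvable groups: the prime $2$}\label{sec:two}

We now draw three structural consequences from $|C_2|=|V|_2$: the socle has at most two factors, the perfect residual of $G/O_{2'}(G)$ centralizes the largest normal $2$-subgroup, and a generator of $C_2$ lies outside their product.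

Define $\delta\ge0$ by $2^\delta=|R|_2/|C_2\cap R|$. Since $|\bar C_2|=|V|_2/|C_2\cap R|$ and $|V|_2=|R|_2|V_R|_2$, and by Lemma~\ref{lem:index} with $M=1$, $L=R$,
\begin{equation}\label{eq:delta}
|\bar C_2|=2^\delta|V_R|_2,\qquad \delta\le2 .
\end{equation}
Lemma~\ref{lem:index} with $M=R$ then gives:
\begin{equation}\label{eq:semi}
\text{if $L\trianglelefteq\bar G$ is semiregular on $V_R$, then } |L|_2/|\bar C_2\cap L|\le4/2^\delta .
\end{equation}
A cyclic $2$-subgroup of $\bar N$ has order at most $|T_i|_2/2$ for some $i$, and $|T_j|_2\ge4$ for all $j$, by (G4). Hence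
\begin{equation}\label{eq:lower}
|\bar N|_2/|\bar C_2\cap\bar N|\ge2\cdot4^{\,l-1}.
\end{equation}

\begin{lemma}\label{lem:socle}
We have $l\le2$. If $l=2$, then $T_1\cong T_2$ and a generator of $\bar C$ interchanges $T_1$ and $T_2$. Consequently $\bar N$ is the unique minimal normal subgroup of $\bar G$, and $\bar G/\bar N$ is solvable.
\end{lemma}

\begin{proof}
From $|\bar C_2\bar N/\bar N|\le|\bar G/\bar N|_2$ and \eqref{eq:delta} we get
\[
|\bar N|_2/|\bar C_2\cap\bar N|\le|\bar G|_2/|\bar C_2|=|G_v|_2/2^\delta\le16,
\]
and \eqref{eq:lower} gives $l\le2$. Let $l=2$.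

Suppose $T_1\trianglelefteq\bar G$; then $T_2=C_{\bar N}(T_1)\trianglelefteq\bar G$. As $\bar G/T_i$ is nonsolvable, $T_i$ has at least three orbits on $V_R$ by Lemma~\ref{lem:few}(a), so it is semiregular and $|T_i|_2/|\bar C_2\cap T_i|\le4$ by \eqref{eq:semi}. The cyclic $2$-group $\bar C_2$ meets one of $T_1,T_2$ trivially, say $T_2$; then $|T_2|_2=4$. With $r=|V_R|/|T_2|$ we have $|\bar C_2T_2/T_2|=|\bar C_2|\ge|V_R|_2=4r_2$, so by Lemma~\ref{lem:index} $G_v$ has an element of order $4$ and $G_v\in\{S_4,S_4\times\mathbb Z_2\}$. A Sylow $2$-subgroup of $T_2$ is a Klein four-group, so $T_2\cong PSL(2,q)$ for some $q$ by the Gorenstein--Walter theorem, and $\operatorname{Out}(T_2)$ is abelian. Let $Y=C_{\bar G}(T_2)\trianglelefteq\bar G$. The quotient $\bar G/Y\le\operatorname{Aut}(T_2)$ contains $T_2Y/Y\cong T_2$ and is nonsolvable, so $Y$ has at least three orbits and $\bar G/Y$ is arc-transitive on a cubic graph with stabilizers isomorphic to $G_v$. If $T_2Y/Y$ is semiregular on this graph, then $G_v$ embeds in the abelian group $\operatorname{Out}(T_2)$, which is false.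 Otherwise, by Lemma~\ref{lem:few}(b), its vertex stabilizer is $S_4$ or $S_4\times\mathbb Z_2$, of order divisible by $8>|T_2|_2$, which is also false.

So $\bar G$ interchanges $T_1$ and $T_2$, and $T_1\cong T_2$. Suppose that $\bar C$ normalizes $T_1$. The preimage $G_0$ of $N_{\bar G}(T_1)$ has index $2$ in $G$ and contains $C$. By Lemma~\ref{lem:zero}(b) it is transitive, so $|(G_0)_v|=|G_v|/2\neq1$, and it is arc-transitive. This contradicts the minimality of $G$, which is used only here.

The normal subgroups of $T_1\times T_2$ are $1,T_1,T_2,T_1\times T_2$, which gives uniqueness. Finally $\bar G/\bar N$ embeds in $\operatorname{Out}(T_1)$ or in $\operatorname{Out}(T_1)\wr\mathbb Z_2$, and outer automorphism groups of finite simple groups are solvable (the Schreier property).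
\end{proof}

We write $T=T_1$, so $\bar N\cong T^l$, and let $a(T)$ be the largest order of an element of $T$ and $e(T)=\exp H_2(T)$.

Let $O=O_{2'}(G)$, which lies in $R$ by the Feit--Thompson theorem and so has at least three orbits. As in Lemma~\ref{lem:star}, $G^*=G/O$ acts on $V^*=V_O$, $Q=O_2(G^*)$, and we regard $C_2=\langle x\rangle$ as a subgroup of $G^*$. Put $R^*=R/O$, $C^*=CO/O$, and let $E$ be the last term of the derived series of $G^*$. Then $\bar G=G^*/R^*$, and $ER^*/R^*=\bar N$, because $\bar N$ is perfect and $\bar G/\bar N$ is solvable. The groups $Q\le R^*$ have at least three orbits on $V^*$ and are semiregular. The numbers $\gamma_2$ and $\delta$ may be computed with $R^*$ in place of $R$. We have $O_{2'}(R^*)=1$ and $O_2(R^*)=Q$, so by Lemmas~\ref{lem:linear} and~\ref{lem:star}, $C_{R^*}(Q)\le Q$, the group $Q$ has rank at most $3$, and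
\[
J=R^*/Q\in\{1,\ \mathbb Z_3,\ S_3,\ \mathbb Z_7,\ 7{:}3\}
\]
acts faithfully on $Q/\Phi(Q)$. In particular $J\le S_3$ if $Q$ has rank $2$, and $J=1$ if $Q$ is cyclic.

\begin{lemma}\label{lem:EQ}
$E$ centralizes $Q$.
\end{lemma}

\begin{proof}
If $E$ acts trivially on $Q/\Phi(Q)$, then $E/C_E(Q)$ is a $2$-group by (G2), and it is trivial because $E$ is perfect. Otherwise $E$ induces on $Q/\Phi(Q)$ a nontrivial perfect subgroup of $GL(3,2)$, so by (G5) $Q$ has rank $3$ and $E$ induces all of $GL(3,2)$. Then $J$ is a solvable normal subgroup of $GL(3,2)$, so $J=1$ and $R^*=Q$. By Lemma~\ref{lem:star}, $|Q:C_2\cap Q|=4$, so $\delta=2$ and $|\bar C_2|=4|V_R|_2\ge8$. Let $Y\ge Q$ be the kernel of $G^*$ on $Q/\Phi(Q)$. By (G5), $x^4\in Y$, and $\bar x^4\ne1$; so $Y/Q$ is a nontrivial normal subgroup of $\bar G$ and contains $\bar N$ by Lemma~\ref{lem:socle}. Then $GL(3,2)\cong G^*/Y$ is a quotient of the solvable group $\bar G/\bar N$, a contradiction.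
\end{proof}

Put $Z=Q\cap E$. By Lemma~\ref{lem:EQ}, $Z$ is a central $2$-subgroup of $E$.

\begin{lemma}\label{lem:parity}
$x\notin QE$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:star}, $x$ acts on $V^*$ as a product of $|V^*|/n_2$ cycles of length $n_2$. The number of cycles is odd and their length is even, so $x$ is an odd permutation. The perfect group $E$ consists of even permutations. An element of $Q$ of order $2^j>1$ has $|V^*|/2^j$ cycles of even length, so it is odd only if $2^j=|V^*|_2$. In that case $|V^*|/|Q|$ would be odd; but this number is the order of a cubic graph. So $QE$ consists of even permutations.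
\end{proof}

We distinguish two cases according to the stabilizer $E_v$ of a vertex of $V^*$. If $E_v=1$, then $|V_R|\ge|T|$, but $G_v$ has to fit outside $E$, which leaves few possibilities for $T$ (Section~\ref{sec:caseB}). If $E_v\ne1$, there is no such restriction on $T$, but $G^*/E$ is a small $2$-group and everything can be estimated in terms of $T$ (Section~\ref{sec:caseA}).

\section{The case $E_v=1$}\label{sec:caseB}

Let $E_v=1$. Then $(QE)_v$ embeds in the $2$-group $QE/E$, so $(QE)_v=1$ by Lemma~\ref{lem:few}(b): the group $QE$ is semiregular on $V^*$.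

\begin{lemma}\label{lem:J}
$R^*=Q$.
\end{lemma}

\begin{proof}
Suppose $J\ne1$. Then $Q$ is not cyclic. If $\delta=0$, then $C_2\cap R^*$ is a Sylow $2$-subgroup of $R^*$ and contains $Q$, which is impossible. So $\delta\in\{1,2\}$.

\emph{Let $\delta=1$.} A Sylow $2$-subgroup of $R^*$ containing $C_2\cap R^*$ contains it with index $2$, and it contains $Q$; so $|Q:C_2\cap Q|\le2$. Thus $Q$ is noncyclic with a cyclic maximal subgroup and has rank $2$, and $J$ is $\mathbb Z_3$ or $S_3$. An element of order $3$ of $J$ permutes the three maximal subgroups of $Q$ transitively, so all three are cyclic. If $|Q|=4$, then $Q=\mathbb Z_2^2$. If $|Q|\ge8$, the three maximal subgroups share the nontrivial subgroup $\Phi(Q)$ and hence their involution; so $Q$ has a unique involution and is generalized quaternion, and it is $Q_8$ because larger such groups contain $Q_8$ properly. Now $\operatorname{Aut}(Q)$ is $S_3$ or $S_4$, so $x^4$ centralizes $Q$. By \eqref{eq:delta}, $|\bar C_2|=2|V_R|_2$ is divisible by $4$, so the generator $w=x^{|\bar C_2|}$ of $C_2\cap R^*$ lies in $C_{R^*}(Q)\le Q$,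 hence in $Z(Q)$. So $|w|\le2$ and $|R^*|_2=2|w|\le4$. It follows that $Q=\mathbb Z_2^2$ is a Sylow $2$-subgroup of $R^*$, $w\ne1$, $J=\mathbb Z_3$ and $R^*\cong A_4$. But $\operatorname{Aut}(A_4)=S_4$, so $x^4$ centralizes $R^*$ and $w\in Z(A_4)=1$, a contradiction.

\emph{Let $\delta=2$.} Since $R^*$ is semiregular, the stabilizer $\bar N_v$ on $V_R$ is isomorphic to $(R^*E)_v$. If it is trivial, \eqref{eq:semi} gives $|\bar N|_2/|\bar C_2\cap\bar N|\le1$, contradicting \eqref{eq:lower}. Otherwise $(R^*E)_v$ meets $QE$ trivially and embeds in $R^*E/QE$, a quotient of $J$, so $|\bar N_v|_2\le2$. Let $t\le2$ be the number of $\bar N$-orbits on $V_R$. By Lemma~\ref{lem:few}(b), $|\bar C_2\bar N/\bar N|\le2t$, while $|\bar C_2|=4|V_R|_2=4t|\bar N|_2/|\bar N_v|_2\ge2t|\bar N|_2$. So $|\bar C_2\cap\bar N|\ge|\bar N|_2$, again contradicting \eqref{eq:lower}.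
\end{proof}

Hence $\bar N=QE/Q$ is semiregular on $V_R$, with $r$ orbits, say. By \eqref{eq:semi} and \eqref{eq:lower}, $2\cdot4^{l-1}\le4$, so $l=1$ and $\bar N=T$. Two restrictions on $T$ follow at once: $G_v$ embeds in $\bar G/T\le\operatorname{Out}(T)$, and by \eqref{eq:semi}
\begin{equation}\label{eq:cyc4}
\text{a Sylow $2$-subgroup of $T$ has a cyclic subgroup of index at most $4$.}
\end{equation}
The first restriction becomes strong once we know that $G_v\neq\mathbb Z_3$.

We have $E/Z\cong T$ and $|V^*|=r|Q||T|$, and $QE$ has $r$ orbits on $V^*$. Let $c=|C_2QE/QE|$; by Lemma~\ref{lem:index} with $M=O$, $L=QE$, we have $c\le4r_2$. Write a generator of $C_2\cap QE$ as $z_Qz_E$ with $z_Q\in Q$, $z_E\in E$. These elements commute, so $z_E$ is a $2$-element, and its image in $T$ has order at most $|T|_2/2$. Therefore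
\begin{equation}\label{eq:order}
\frac{r_2|Q||T|_2}{c}=\frac{n_2}{c}=|z_Qz_E|\le\max\bigl(|Q|,\ |Z||T|_2/2\bigr).
\end{equation}
As $|Z|\le|Q|$ and $|T|_2\ge4$, the right side is at most $|Q||T|_2/2$, so $c\ge2r_2$. By Lemma~\ref{lem:index}, $|G_v|$ is even, and thus $S_3\le G_v\le\operatorname{Out}(T)$.

\begin{lemma}\label{lem:out}
Let $T$ be a nonabelian simple group satisfying \eqref{eq:cyc4} with $S_3\le\operatorname{Out}(T)$. Then $T=PSL(3,q)$ with $q\equiv1\pmod3$ or $T=PSU(3,q)$ with $q\equiv2\pmod3$, and $q$ is odd.
\end{lemma}

\begin{proof}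
For alternating groups, sporadic groups and the Tits group, $\operatorname{Out}(T)$ is abelian. Let $T$ be of Lie type. The outer diagonal automorphisms form a normal subgroup $\operatorname{Outdiag}(T)$ of $\operatorname{Out}(T)$, and the quotient, generated by field and graph automorphisms, is abelian unless $T=D_4(q)$. If the quotient is abelian, the derived subgroup $\mathbb Z_3$ of $S_3$ lies in $\operatorname{Outdiag}(T)$. The order of $\operatorname{Outdiag}(T)$ is divisible by $3$ only for $PSL(m,q)$ with $3\mid(m,q-1)$, $PSU(m,q)$ with $3\mid(m,q+1)$, $E_6(q)$ and ${}^2E_6(q)$. By \eqref{eq:cyc4}, an elementary abelian $2$-subgroup of $T$ has order at most $2\cdot4=8$. We exhibit one of order at least $16$ in most candidates.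
\begin{itemize}
\item $PSL(m,q)$, $PSU(m,q)$ with $m\ge6$. For $q$ odd, the diagonal matrices with entries $\pm1$ and determinant $1$ (in an orthonormal basis, in the unitary case) give a group of order at least $2^{m-2}\ge16$ modulo scalars. For $q$ even, the center of $SL(m,q)$ or $SU(m,q)$ has odd order, and the stabilizer of a $3$-dimensional subspace (totally isotropic, in the unitary case) in $SL(6,q)$ or $SU(6,q)$ has an elementary abelian unipotent radical of order $q^9$.
\item $PSL(3,q)$ with $q\ge4$ even: the unipotent radical of a point stabilizer, of order $q^2$.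
\item $E_6(q)$, ${}^2E_6(q)$. For $q$ odd, the simply connected group has center of odd order and contains a torus that is a product of six cyclic groups of order $q-1$, respectively $q+1$. For $q$ even, $E_6(q)$ contains the radical of order $q^{16}$ of the $D_5$-parabolic subgroup, and ${}^2E_6(q)\ge F_4(q)\ge Sp_8(q)$ contains an elementary abelian group of order $q^{10}$.
\item $D_4(q)$. For $q$ even, a unipotent radical of order $q^6$. For $q$ a power of an odd prime $p$, the form $\sum_{i=1}^8x_i^2$ has plus type, and the even permutation matrices form a perfect group $A_8\le\Omega_8^+(p)\le\Omega_8^+(q)$; the subgroup $\langle(12)(34),(13)(24),(56)(78),(57)(68)\rangle$ has order $16$ and meets $\{\pm1\}$ trivially.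
\end{itemize}
Finally, for $q\ge8$ even, $PSU(3,q)$ has Sylow $2$-subgroups of order $q^3>16$ and exponent $4$, contrary to \eqref{eq:cyc4}; and $PSU(3,2)$ is not simple.
\end{proof}

So $T=PSL(3,q)$ or $PSU(3,q)$ as in the lemma, with $q=p_0^f$ and $p_0\ge5$ prime. Here $|T|=q^3(q^2-1)(q^3\mp1)/3$, $H_2(T)=\mathbb Z_3$, $\operatorname{Outdiag}(T)=\mathbb Z_3$ and $|\operatorname{Out}(T)|=6f$, and $\operatorname{Out}(T)/\operatorname{Outdiag}(T)$ has cyclic Sylow $p$-subgroups for odd $p$. We bound the three factors of \eqref{eq:rho}.

\emph{The factor $\gamma_2$.} As $E$ is perfect, the $2$-group $Z$ is a quotient of $H_2(T)$ by (H1), so $Z=1$. Also $|T|_2\ge(q^2-1)_2\cdot2\ge16$. By \eqref{eq:order} and $c\le4r_2$ we have $|Q||T|_2/4\le\max(|Q|,|T|_2/2)$. Since $|T|_2/4>1$, this forces $|Q||T|_2/4\le|T|_2/2$, so $|Q|\le2$ and $\gamma_2=|C_2\cap Q|^2/|Q|\le2$.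

\emph{The factor $\mu$.} Let $p$ be odd with $\gamma_p>1$ and let $\bar M$ be as in Lemma~\ref{lem:schur}; then $T\le\bar M$. By (H3), $\exp H_2(\bar M)_p$ divides $\exp H_2(T)_p\cdot\exp H_2(\bar M/T)_p$, and by (H2), $H_2(\bar M/T)_p$ is a quotient of $H_2(S)$ for a Sylow $p$-subgroup $S$ of $\bar M/T\le\operatorname{Out}(T)$. For $p\ge5$, $S$ is cyclic and $H_2(T)_p=0$, so $\gamma_p\le1$. For $p=3$, the subgroup $K=S\cap\operatorname{Outdiag}(T)$ is normal of order at most $3$, hence central in $S$, and $S/K$ is cyclic. So $S$ is abelian and generated by two elements of which one has order at most $3$, and $|H_2(S)|=|\bigwedge^2S|\le3$ by (H4). Thus $\gamma_3\le9$ and $\mu\le9$.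

\emph{The last factor.} We have $|\bar C|\le|\operatorname{Out}(T)|\,|\bar C\cap T|\le6f\,a(T)$ and $|V_R|=r|T|\ge|T|$. Altogether
\[
\rho\le2\cdot9\cdot36f^2\,\frac{a(T)^2}{|T|}=648f^2\,\frac{a(T)^2}{|T|}.
\]
To compare $a(T)$ with $|T|$ we use the following theorem, here and in the next section.

\begin{theorem}[Vdovin \cite{Vdovin}]\label{thm:vdovin}
If $T$ is a nonabelian finite simple group not isomorphic to any $PSL(2,q)$, then every abelian subgroup $A$ of $T$ satisfies $|A|^3<|T|$.
\end{theorem}

It gives $a(T)^2/|T|<|T|^{-1/3}$, so $\rho<6$ as soon as $|T|\ge108^3f^6=1\,259\,712\,f^6$. Now $|T|\ge0.32\,q^8$: for $PSU(3,q)$ because $(1-q^{-2})/3\ge\frac{24}{25}\cdot\frac13=0.32$, and for $PSL(3,q)$, where $q\ge7$, because $\frac{48}{49}\cdot\frac{342}{343}\cdot\frac13>0.32$. For $f=1$ and $q\ge7$ we have $0.32\cdot7^8>1\,800\,000$. For $f=2$ we have $0.32\cdot5^{16}>10^{10}>64\cdot108^3$, and passing from $f\ge2$ to $f+1$ multiplies $5^{8f}$ by $5^8$ and $f^6$ by at most $(3/2)^6<12$. There remains $q=5$, $T=PSU(3,5)$, with $a(T)=10$ and $|T|=126000$, so $\rho\le64800/126000<0.52$.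 This proves Proposition~\ref{prop:nonsolv} when $E_v=1$.

\section{The case $E_v\ne1$}\label{sec:caseA}

\subsection{A general estimate}
Let $E_v\ne1$. By Lemma~\ref{lem:few}(b), $E$ has $\varepsilon\le2$ orbits on $V^*$, $E_v$ is one of the groups of Theorem~\ref{thm:stab}, and $G^*/E$ is a $2$-group in which $G_vE/E$ has index $\varepsilon$. By Lemma~\ref{lem:EQ}, $R^*\cap E\le C_{R^*}(Q)\le Q$, and $R^*/(R^*\cap E)$ is a $2$-group; so $R^*$ is a $2$-group and $R^*=Q$. Hence $E/Z\cong QE/Q=\bar N\cong T^l$. As $E$ is perfect, $Z$ is a quotient of $H_2(T)^l$ by (H1) and (H4), so $\exp Z\le e(T)_2$. As $Z$ is semiregular, $E_v$ embeds in $\bar N$. Put $D=C^*\cap Q$. Then $\gamma_2=|D|^2/|Q|$, $|C^*|=|D||\bar C|$ and $|V^*|=|Q||V_R|$, so \eqref{eq:rho} becomes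
\begin{equation}\label{eq:rhoA}
\rho=\mu\,\frac{|C^*|^2}{|V^*|},\qquad |V^*|=\frac{\varepsilon\,|Z|\,|T|^l}{|E_v|}.
\end{equation}
In Lemma~\ref{lem:schur} we have $\bar N\le\bar M$ by Lemma~\ref{lem:socle}, and $\bar M/\bar N$ is a $2$-group. By (H2) and (H4), $\gamma_p\le e(T)_p$ for every odd $p$, so $\mu$ is at most the odd part of $e(T)$.

Let $c=|C^*E/E|$. By Lemma~\ref{lem:parity}, $c\ge2$, and by Lemma~\ref{lem:few}(b), $c$ is a power of $2$ with $c\le2\varepsilon$. If $E_v=G_v$, then $c\le|G^*:E|=\varepsilon$. With the list in Lemma~\ref{lem:few}(b) this gives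
\begin{equation}\label{eq:c}
\begin{gathered}
c\in\{2,4\};\qquad c=4\ \Longrightarrow\ \varepsilon=2;\\
\text{if $c=4$, or $c=2$ and $\varepsilon=1$, then }E_v\in\{\mathbb Z_3,S_3,S_4\}.
\end{gathered}
\end{equation}
The three possibilities for $(c,\varepsilon)$ give $c^2|E_v|/\varepsilon\le4\cdot24$, $4\cdot48/2$ and $16\cdot24/2$; so this number is at most $192$, and at most $96$ if $c=2$.

The group $(C^*\cap E)/(C^*\cap Z)$ embeds in the cyclic group $\bar C\cap\bar N$, which has order at most $a(T)$. For $l=1$ this holds by definition. For $l=2$ a generator $(u_1,u_2)$ of $\bar C\cap\bar N$ commutes with an element interchanging the factors (Lemma~\ref{lem:socle}), so $|u_1|=|u_2|$. Thus $|C^*|\le c\,|C^*\cap Z|\,a(T)$, and $|C^*\cap Z|^2/|Z|\le|C^*\cap Z|\le\exp Z$. By \eqref{eq:rhoA},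
\begin{equation}\label{eq:general}
\rho\le\mu\,\exp Z\cdot\frac{c^2|E_v|}{\varepsilon}\cdot\frac{a(T)^2}{|T|^l}\le\frac{192\,e(T)\,a(T)^2}{|T|^l}.
\end{equation}
In particular $\rho<6$ whenever $32\,e(T)\,a(T)^2<|T|^l$.

\subsection{Simple groups other than $PSL(2,q)$}

\begin{lemma}\label{lem:list}
If $T$ is a nonabelian simple group, not isomorphic to $A_7$ or to any $PSL(2,q)$, then $32\,e(T)\,a(T)^2<|T|$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:vdovin}, $a(T)^2<|T|^{2/3}$, so the inequality holds if $|T|\ge(32e(T))^3$. From the known Schur multipliers, $e(T)>12$ only if $T=PSL(m,q)$ or $PSU(m,q)$ with $m\ge13$ and $e(T)\le m$; then a Sylow subgroup in the defining characteristic shows $|T|\ge2^{m(m-1)/2}>(32m)^3$. Let $e(T)\le12$. Only groups of order less than $(32\cdot12)^3=56\,623\,104$ need attention. Table~\ref{tab:all} lists them according to $e(T)$, and Table~\ref{tab:check} verifies the inequality directly for those other than $A_7$ whose order is below $(32e(T))^3$.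
\end{proof}

\begin{table}[ht]
\centering
\begin{tabular}{r|r|p{0.27\textwidth}|p{0.42\textwidth}}
$e$ & $(32e)^3$ & order $<(32e)^3$ & order $\ge(32e)^3$\\ \hline
$1$ & $32\,768$ & $PSL(3,3)$, $PSU(3,3)$, $M_{11}$ & $PSU(3,4)$, $J_1$, $PSL(3,5)$, $PSp(4,4)$, $PSU(3,7)$, $PSL(5,2)$, $M_{23}$, $PSU(5,2)$, $PSL(3,8)$, ${}^2F_4(2)'$, $Sz(32)$, $PSL(3,9)$, $PSU(3,9)$\\ \hline
$2$ & $262\,144$ & $A_8$, $PSU(4,2)$, $Sz(8)$, $M_{12}$, $A_9$ & $J_2$, $PSp(6,2)$, $A_{10}$, $PSp(4,5)$, $PSL(4,3)$, $A_{11}$, $HS$\\ \hline
$3$ & $884\,736$ & $PSU(3,5)$ & $PSL(3,7)$, $G_2(3)$, $PSU(3,8)$, $J_3$\\ \hline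
$6$ & $7\,077\,888$ & $A_7$ & \\ \hline
$12$ & $56\,623\,104$ & $PSL(3,4)$, $M_{22}$, $PSU(4,3)$ & \\
\end{tabular}
\caption{The nonabelian simple groups of order less than $56\,623\,104$ other than $PSL(2,q)$, sorted by the exponent $e$ of the Schur multiplier.}\label{tab:all}
\end{table}

\begin{table}[ht]
\centering
\begin{tabular}{l|r|r|r|r}
$T$ & $|T|$ & $e$ & $a$ & $32ea^2$\\ \hline
$PSL(3,3)$ & $5616$ & $1$ & $13$ & $5408$\\
$PSU(3,3)$ & $6048$ & $1$ & $12$ & $4608$\\
$M_{11}$ & $7920$ & $1$ & $11$ & $3872$\\
$A_8$ & $20160$ & $2$ & $15$ & $14400$\\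
$PSL(3,4)$ & $20160$ & $12$ & $7$ & $18816$\\
$PSU(4,2)$ & $25920$ & $2$ & $12$ & $9216$\\
$Sz(8)$ & $29120$ & $2$ & $13$ & $10816$\\
$M_{12}$ & $95040$ & $2$ & $11$ & $7744$\\
$PSU(3,5)$ & $126000$ & $3$ & $10$ & $9600$\\
$A_9$ & $181440$ & $2$ & $15$ & $14400$\\
$M_{22}$ & $443520$ & $12$ & $11$ & $46464$\\
$PSU(4,3)$ & $3265920$ & $12$ & $12$ & $55296$\\
\end{tabular}
\caption{The inequality $32ea^2<|T|$, where $e$ is the exponent of the Schur multiplier of $T$ and $a$ the largest element order.}\label{tab:check}
\end{table}

So for $l=1$ and $T\not\cong PSL(2,q)$ only $T=A_7$ is left, with $|T|=2520$, $a(T)=7$, $e(T)=6$, $\mu\le3$, $|T|_2=8$. We use the first inequality in \eqref{eq:general}.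
\begin{itemize}
\item Let $Z\ne1$. Then $|Z|=2$ and $E=2.A_7$, whose unique involution lies in $Z$. As $E_v\cap Z=1$, $E_v$ has odd order and $E_v=\mathbb Z_3$. By \eqref{eq:c}, $c^2/\varepsilon\le8$, so $\rho\le6\cdot24\cdot49/2520=2.8$.
\item Let $Z=1$ and $c=2$. Then $\rho\le3\cdot96\cdot49/2520=5.6$.
\item Let $Z=1$ and $c=4$. Then $\varepsilon=2$ and $4\le n_2=|V^*|_2=16/|E_v|_2$, so $E_v\ne S_4$, and $|E_v|\le6$ by \eqref{eq:c}. Hence $\rho\le3\cdot48\cdot49/2520=2.8$.
\end{itemize}

\subsection{Cyclic subgroups of $P\Gamma L(2,q)$, and the case $l=2$}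
For $T=PSL(2,q)$ we may assume that $q\ge5$ is odd or $q\ge8$ is even, since $PSL(2,4)\cong PSL(2,5)$. Put $d=(2,q-1)$. Then $|T|=q(q^2-1)/d$, $\operatorname{Aut}(T)=P\Gamma L(2,q)$, and $e(T)$ is $1$ for $q$ even, $2$ for $q$ odd and $q\ne9$, and $6$ for $q=9$. An element of $PGL(2,q_0)$ has order equal to the characteristic or dividing $q_0-1$ or $q_0+1$, hence at most $q_0+1$. These groups have cyclic subgroups of order about $|T|^{1/3}$, so Theorem~\ref{thm:vdovin} excludes them, and we need a sharp bound in the full automorphism group.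

\begin{lemma}\label{lem:lang}
Let $g\in P\Gamma L(2,q)$ induce a field automorphism of order $j$, and write $q=q_0^j$. Then $|g|\le j(q_0+1)$. If $q\ne4$, then $|g|\le q+1$.
\end{lemma}

\begin{proof}
Let $F$ be the map raising matrix entries to the power $q_0$. The field automorphism induced by $g$ generates the same group of order $j$ as $F$, and $j$ divides $|g|$. Units modulo $j$ lift to units modulo $|g|$, so some generator of $\langle g\rangle$ induces $F$; we replace $g$ by it and write $g=hF$ with $h\in PGL(2,q)$. Since $F^j$ is trivial on $PGL(2,q)$, $g^j=hF(h)\cdots F^{j-1}(h)$. By Lang's theorem the map $b\mapsto b^{-1}F(b)$ on the connected algebraic group $PGL(2,\overline{\mathbb F}_q)$ is onto, so $h=b^{-1}F(b)$ for some $b$, and the product telescopes to $g^j=b^{-1}F^j(b)$. The conjugate $bg^jb^{-1}=F^j(b)b^{-1}$ is fixed by $F$, because $F(b)=bh$ and $F^j(h)=h$ give $F^j(bh)(bh)^{-1}=F^j(b)b^{-1}$. So it lies in $PGL(2,q_0)$, and $|g|=j|g^j|\le j(q_0+1)$.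

The inequality $j(q_0+1)\le q_0^j+1$ is an equality for $j=1$; it holds for $j=2$, $q_0\ge3$ and for $j=3$, $q_0=2$; and for $j\ge2$ the step to $j+1$ adds $q_0+1$ on the left and at least $q_0^j\ge q_0+1$ on the right. The only exception is $q_0=j=2$.
\end{proof}

Let $l=2$; we need $32\,e(T)a(T)^2<|T|^2$. For $T\not\cong PSL(2,q)$ this follows from Lemma~\ref{lem:list}, and for $A_7$ from $32\cdot6\cdot49=9408<2520^2$. For $T=PSL(2,q)$, $q\ne9$, we have $e(T)\le2$, $a(T)\le q+1$, and $64(q+1)^2<q^2(q^2-1)^2/4\le|T|^2$ because $16<q(q-1)$. For $q=9$ we have $T\cong A_6$, $a(T)=5$, and $32\cdot6\cdot25<360^2$.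

\subsection{The case $\bar N=PSL(2,q)$}
Let $l=1$ and $T=PSL(2,q)$. By Lemma~\ref{lem:lang}, $|\bar C|\le q+1$, so $|\bar C|^2/|T|\le d\,\varphi(q)$ with $\varphi(q)=\frac{q+1}{q(q-1)}$. By \eqref{eq:rhoA},
\begin{equation}\label{eq:beta}
\rho\le\mu\,\beta\,\varphi(q),\qquad\text{where }\ \beta=\frac{d\,|D|^2|E_v|}{\varepsilon|Z|}.
\end{equation}
The function $\varphi$ is decreasing, and $12\varphi(5)=\frac{18}{5}$, $24\varphi(7)=\frac{32}7$, $48\varphi(11)=\frac{288}{55}$ are all less than $6$. So for $\mu\le1$ it suffices to show
\begin{equation}\label{eq:target}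
\beta\le12\ \text{ for }q=5,\qquad\beta\le24\ \text{ for }q\in\{7,8,9\},\qquad\beta\le48\ \text{ for }q\ge11 .
\end{equation}
The parity lemma halves the naive bound for $|D|$. Indeed $C^*\not\le DE$ by Lemma~\ref{lem:parity}, so $DE/E$ is a proper subgroup of the cyclic $2$-group $C^*E/E$ of order $c$, and $D\cap E=D\cap Z$. Hence $|D|\le|D\cap Z|\,c/2$.

We need to know which stabilizers embed in $T$. A Sylow $2$-subgroup of $PSL(2,q)$ is dihedral for $q$ odd and elementary abelian for $q$ even, so $S_4\times\mathbb Z_2$, whose Sylow $2$-subgroup is nonabelian and contains $\mathbb Z_2^3$, never embeds. For $q$ even every element has order $2$ or odd order, and $PSL(2,5)\cong A_5$ has no element of order $4$ or $6$; so neither $D_{12}$ nor $S_4$ embeds in these cases. Finally $PSL(2,9)\cong A_6$ has no element of order $6$ and does not contain $D_{12}$.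

\begin{lemma}\label{lem:types}
One of the following holds.
\begin{enumerate}
\item[(I)] $Z=1$, $D=1$, and $E_v$ embeds in $T$; if $E_v=S_4$ and $q\in\{7,9\}$, then $\varepsilon=2$.
\item[(II)] $Z=1$, $|D|=2$, $c=4$, $\varepsilon=2$, $|E_v|\le6$, and $E_v=\mathbb Z_3$ if $q=5$.
\item[(III)] $|Z|=2$, $q$ is odd, $E_v=\mathbb Z_3$, and $|D|\le c$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Z=1$, so $E\cong T$ and $|D|\le c/2\le2$. If $E_v=S_4$ and $q\in\{7,9\}$, then $|T|/24\in\{7,15\}$ is odd while $|V^*|=\varepsilon|T|/24$ is even, so $\varepsilon=2$. This gives (I) when $D=1$.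

Let $Z=1$ and $|D|=2$. Then $c=4$, $\varepsilon=2$, $DE=D\times E$, and $DE/E$ is the group of squares in $C^*E/E\cong\mathbb Z_4$. The subgroup $G_vE/E$ has index $2$ in $G^*/E$ and so contains all squares. Thus $DE\le G_vE$ stabilizes the orbit $v^E$, and $|(DE)_v|=|DE|/|v^E|=2|E_v|$. As $D$ is semiregular, $(DE)_v\le G_v$ embeds in $DE/D\cong T$. By \eqref{eq:c}, $E_v\in\{\mathbb Z_3,S_3,S_4\}$. If $E_v=S_4$, then $(DE)_v$ has order $48$ and equals $G_v=S_4\times\mathbb Z_2$, which does not embed in $T$. If $E_v=S_3$, then $G_v=D_{12}$ by Lemma~\ref{lem:few}(b), so $(DE)_v=D_{12}$, which excludes $q=5$.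

Let $Z\ne1$. As $Z$ is a $2$-group and a quotient of $H_2(T)$, $q$ is odd, $|Z|=2$, and $E$ is the perfect double cover $SL(2,q)$, whose only involution $-1$ lies in $Z$. So $E_v$ has odd order, $E_v=\mathbb Z_3$, and $|D|\le2\cdot c/2=c$.
\end{proof}

\emph{The case $\mu\le1$.} This covers all $q\ne9$, where $e(T)$ is a power of $2$, and $q=9$ with $\gamma_3\le1$. We check \eqref{eq:target}. In type (I), $\beta=d|E_v|/\varepsilon$; this is at most $6$ for $q$ even and at most $12$ for $q=5$, since then $|E_v|\le6$; it is at most $24$ for $q\in\{7,9\}$, since $|E_v|\le12$ or $\varepsilon=2$; and it is at most $48$ in general. In type (II), $\beta=2d|E_v|$ is at most $12$ for $q$ even, equal to $12$ for $q=5$, and at most $24$ in general. In type (III), $\beta\le3c^2/\varepsilon$, which is at most $12$ for $c=2$ and equal to $24$ for $c=4$. So \eqref{eq:target} holds except in type (III) with $q=5$, $c=4$. There $|V^*|=2\cdot2\cdot60/3=80$, so $|C^*|_2=n_2=16$. As $|C^*|=|D||\bar C|$ with $|D|\le4$ and $|\bar C|\le6$, we get $|D|=|\bar C|=4$, $|C^*|=16$, and $\rho\le256/80<6$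 by \eqref{eq:rhoA}.

\emph{The case $q=9$, $\gamma_3>1$.} Now $\mu\le3$, and \eqref{eq:beta} is too weak. The gain comes from the triple cover of $A_6$: its center must be centralized by a group containing $\bar C$, and this confines $\bar C$ to a subgroup of $\operatorname{Aut}(A_6)$ with smaller element orders.

\begin{lemma}\label{lem:M10}
If $q=9$ and $\gamma_3>1$, then $\bar C$ lies in a subgroup of $P\Gamma L(2,9)$ containing $T\cong A_6$ with index $2$, and $|\bar C|$ is even and at most $8$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:schur} there are $\bar M$ with $T\le\bar M\le P\Gamma L(2,9)$ and $\bar C\le\bar M$, and a central extension $\widehat M$ of $\bar M$ by a $3$-group $K\ne1$ with $H_2(\bar M)\to K$ onto. By (H2) and (H1), $H_2(T)\to K$ is onto as well. Hence $|K|=3$, and by the exact sequence in (H1) the preimage $\widehat T$ of $T$ is perfect; it is $3.A_6$. Let $U=\{z\mapsto z+b: b\in\mathbb F_9\}$, a Sylow $3$-subgroup of $T$ in its action on the projective line, and let $P$ be its preimage, of order $27$. For a Sylow subgroup $P$ of any finite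 group $Y$ one has $Z(Y)\cap Y'\cap P\le P'$, by transfer into $P/P'$. So $K\le P'$, and $P'=K$ as $P/K\cong U$ is abelian. Commutation induces an isomorphism $\bigwedge^2(P/P')\to P'$ that is compatible with automorphisms of $P$. An element of $\widehat M$ normalizing $P$ centralizes $P'=K$, so it acts on $P/P'\cong U\cong\mathbb F_3^2$ with determinant $1$. Thus $N_{\bar M}(U)$ acts on $U$ with determinant $1$.

The normalizer of $U$ in $P\Gamma L(2,9)$ consists of the $144$ maps $z\mapsto uz^{3^i}+b$, which act on $U\cong\mathbb F_9$ as $b'\mapsto ub'^{\,3^i}$. Over $\mathbb F_3$, multiplication by $u$ has determinant equal to the norm $u^4$, and the Frobenius map has eigenvalues $1,-1$. So the determinant is $u^4(-1)^i$, and the maps of determinant $1$ form a group $N_1$ of order $72$: those with $i=0$ and $u$ a square, which are the $36$ elements of $N_1\cap T$, and those with $i=1$ and $u$ a nonsquare. By the Frattini argument, $\bar M=T\,N_{\bar M}(U)\le TN_1$. The group $TN_1$ (it is $M_{10}$) contains $T$ with index $2$, and all its elements outside $T$ induce the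 field automorphism of order $2$. By Lemma~\ref{lem:parity}, $\bar x\notin QE/Q=T$, so a generator of $\bar C$ lies outside $T$. Hence $|\bar C|$ is even, and $|\bar C|\le2(3+1)=8$ by Lemma~\ref{lem:lang}.
\end{proof}

So $|\bar C|=8$ or $|\bar C|\le6$. We use $\rho\le3|C^*|^2/|V^*|$, $|C^*|=|D||\bar C|$ and $|C^*|_2=n_2=|V^*|_2$.
\begin{itemize}
\item Type (I). Here $|E_v|\in\{3,6,24\}$ and $|V^*|=360\varepsilon/|E_v|$ is even, so $|V^*|=30$ or $|V^*|\ge60$. If $|\bar C|=8$, then $|V^*|_2=8$, so $|V^*|\ge60$ and $\rho\le3\cdot64/60=3.2$. Otherwise $\rho\le3\cdot36/30=3.6$.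
\item Type (II). Here $|V^*|=720/|E_v|\in\{120,240\}$. If $|\bar C|=8$, then $|C^*|=16=|V^*|_2$, so $|V^*|=240$ and $\rho\le3\cdot256/240=3.2$. Otherwise $|C^*|\le12$ and $\rho\le3\cdot144/120=3.6$.
\item Type (III). Here $|V^*|=240\varepsilon$. If $c=2$, then $|C^*|\le16$ and $\rho\le3\cdot256/240=3.2$. Let $c=4$. Then $|V^*|=480$ and $|C^*|_2=32$, and $|C^*|\le4\cdot8$ forces $|C^*|=32$, $|\bar C|=8$, $C^*=\langle x\rangle$. The estimate $3\cdot32^2/480=6.4$ does not suffice, but this case does not occur. By Lemma~\ref{lem:M10}, $\bar x^2$ lies in $T$ and has order $4$, so $x^2=z_Qz_E$ with commuting $z_Q\in Q$, $z_E\in E$, and $z_E^4\in Z$, whence $z_E^8=1$. As $c=4$, $x^4\in E$, so $z_Q^2=x^4z_E^{-2}\in Q\cap E=Z$ and $z_Q^4=1$. Then $x^{16}=z_Q^8z_E^8=1$, although $|x|=32$.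
\end{itemize}
Hence $\rho<6$ whenever $E_v\ne1$. Together with Section~\ref{sec:caseB} this proves Proposition~\ref{prop:nonsolv}, and with it Theorems~\ref{thm:main} and~\ref{thm:fine}(b).

\begin{thebibliography}{9}

\bibitem{GKLV}
Michael Giudici, Istv\'an Kov\'acs, Cai Heng Li, Gabriel Verret,
\emph{Cubic arc-transitive $k$-circulants},
arXiv:1603.01368 (2016).

\bibitem{Vdovin}
Vdovin, Algebra and Logic \textbf{38} (1999).

\end{thebibliography}
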